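\title{A compact set with full projections whose iterated sumsets are all nowhere dense}

\begin{abstract}
We construct a compact set $K\subseteq[0,1]^2$ that meets every line meeting the unit square and whose $\ell$-fold sumset $K+\dots+K$ is nowhere dense for every $\ell$. The set can be chosen so that addition does not even raise its dimension: it generates a $\sigma$-compact subgroup of the plane of Hausdorff dimension $1$ that meets every line. We also determine all pairs $(k,d)$ for which a compact subset of $[0,1]^d$ can meet every $k$-dimensional affine subspace meeting the cube while all of its sumsets are nowhere dense. The construction is explicit and elementary.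
\end{abstract}

\section{The problem and the results}

For $K\subseteq\mathbb R^d$ and a positive integer $\ell$, let
\[
\ell K=\{x_1+\dots+x_\ell:\ x_1,\dots,x_\ell\in K\}
\]
be the $\ell$-fold sumset of $K$; the symbol never denotes a dilate. A \emph{$k$-plane} is a $k$-dimensional affine subspace of $\mathbb R^d$. For $0\le k\le d$, a compact set $K\subseteq[0,1]^d$ is an \emph{$(\ell,k,d)$-set} if
\begin{itemize}
\item[(a)] $K$ meets every $k$-plane that meets $[0,1]^d$, and
\item[(b)] $\ell K$ is nowhere dense, that is, its closure has empty interior.
\end{itemize}
The two conditions pull in opposite directions. The $k$-planes are the fibers of the orthogonal projections onto $(d-k)$-dimensional subspaces, so (a) says that every such projection of $K$ is the whole projection of the cube: seen from any direction, $K$ is as large as it can be. Condition (b) says that $K$ is small under addition. The set $\ell K$ is compact, being a continuous image of $K^\ell$, so (b) means that $\ell K$ contains no ball. Since $\ell K$ contains a translate of $(\ell-1)K$, condition (b) becomes stronger as $\ell$ grows.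

Consider lines in the plane. The boundary of the square is a $(1,1,2)$-set, but it is not a $(2,1,2)$-set, because the sum of the bottom side and the left side is the whole square. For $\ell=2$ the answer is known in all dimensions: a $(2,k,d)$-set exists if and only if $k\ge d/2$. In particular, $(2,1,2)$-sets exist. The following question is posed in \cite{BEKNP}: \emph{is there a single set that is an $(\ell,1,2)$-set for every $\ell$?}

Counting dimensions suggests that there is not. A set satisfying (a) projects onto a set with interior in $\mathbb R^{d-k}$, so it is at least $(d-k)$-dimensional, and a sum of $\ell$ flat pieces of dimension $d-k$ in general position has dimension $\min\{d,\ell(d-k)\}$. The known condition $k\ge d/2$ reads $2(d-k)\le d$. One may therefore guess that $\ell(d-k)\le d$ is necessary in general, and this would already exclude $(3,1,2)$-sets. The guess is wrong.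

\begin{theorem}\label{thm:plane}
There is a compact set $K\subseteq[0,1]^2$ that meets every line meeting $[0,1]^2$ and for which $\ell K$ is nowhere dense for every $\ell\ge1$.
\end{theorem}

The dimension count fails completely: the dimension need not grow at all under sums and differences. The notions of dimension used in the next statement are recalled in Section~\ref{sec:dim}. A set is \emph{$\sigma$-compact} if it is a countable union of compact sets, and \emph{meager} if it is a countable union of nowhere dense sets.

\begin{theorem}\label{thm:dim}
The set $K$ in Theorem~\ref{thm:plane} can be chosen so that for every $\ell\ge1$ the compact set $\ell K-\ell K$ has upper box dimension $1$. The additive group generated by this $K$ is a $\sigma$-compact, meager, Lebesgue-null subgroup of $\mathbb R^2$ of Hausdorff dimension exactly $1$, and it meets every line of $\mathbb R^2$. The value $1$ is least possible: every set that meets all lines meeting $[0,1]^2$ has Hausdorff dimension at least $1$.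
\end{theorem}

In higher dimensions the same construction works for hyperplanes, and nothing works below them.

\begin{theorem}\label{thm:class}
Let $d\ge1$ and $0\le k\le d$. A set that is an $(\ell,k,d)$-set for every $\ell$ exists if and only if $k\ge1$ and $k\ge d-1$. Moreover, if $k\le d-2$, then an $(\ell,k,d)$-set can exist only for $\ell<\frac{d}{d-k-1}$.
\end{theorem}

Section~\ref{sec:model} shows the idea at a single scale. Sections~\ref{sec:constr} and~\ref{sec:lines} define the sets and prove Theorem~\ref{thm:plane}, Section~\ref{sec:dim} proves Theorem~\ref{thm:dim}, and Section~\ref{sec:higher} proves Theorem~\ref{thm:class}. The proofs do not use the result on $(2,k,d)$-sets. Throughout, $|\cdot|$ is the Euclidean norm, $x\cdot y$ is the inner product, and $\|t\|$ is the distance from the real number $t$ to $\mathbb Z$, so that $\|s\pm t\|\le\|s\|+\|t\|$.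

\section{Three families of strips}\label{sec:model}

A condition that survives addition is easy to find. For a nonzero $\theta\in\mathbb Z^2$, the set $\{x:\|\theta\cdot x\|\le\varepsilon\}$ is a periodic family of parallel strips, and a sum $z$ of $\ell$ of its points satisfies $\|\theta\cdot z\|\le\ell\varepsilon$. If $\ell\varepsilon<\frac12$, the sumset has gaps. A line that crosses the strips meets the set, in the following quantitative form.

\begin{lemma}\label{lem:step}
Let $g(t)=at+b$ with $a\ne0$, let $J$ be a compact interval of length at least $1/|a|$, and let $\tau\in\mathbb R$ and $0<\varepsilon\le\frac12$. Then $J$ contains a compact interval of length $\varepsilon/|a|$ on which $\|g-\tau\|\le\varepsilon$.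
\end{lemma}

\begin{proof}
The interval $g(J)$ is compact of length at least $1$, so it contains $\tau+k$ for some integer $k$. On at least one side of $\tau+k$ it extends by at least $\frac12\ge\varepsilon$. Hence it contains $[\tau+k,\tau+k+\varepsilon]$ or $[\tau+k-\varepsilon,\tau+k]$, and the preimage of that interval under $g$ has the required properties.
\end{proof}

The difficulty is the line $\theta\cdot x=\frac12$, which is parallel to the strips and misses all of them. Lines of nearby directions have long segments that miss them too. The remedy is to impose several conditions in different directions and to allow each point to violate a few. A line is nearly parallel to at most one family of strips, so it loses at most one condition; and if there are many more conditions than permitted violations, then any $\ell$ points still share a condition that all of them satisfy.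

Here is the smallest case: two summands, one permitted violation, three conditions. Let $S$ be the set of $(x,y)\in\mathbb R^2$ that satisfy at least two of
\[
\|3x\|\le\tfrac1{10},\qquad \|90y\|\le\tfrac1{10},\qquad \|2700(x+y)\|\le\tfrac1{10}.
\]

\emph{The sumset $S+S$ has holes.} Two points of $S$ violate at most two conditions in total, so both satisfy a common one. Hence every $(x,y)\in S+S$ has $\min\{\|3x\|,\|90y\|,\|2700(x+y)\|\}\le\frac15$. At the point $(\frac16+\frac1{5400},\frac1{180})$ we have $3x=\frac12+\frac1{1800}$, $90y=\frac12$ and $2700(x+y)=465+\frac12$. So $S+S$ misses a disk around this point and around each of its integer translates.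

\emph{Every segment of length $1$ meets $S$.} Let $v=(v_1,v_2)$ be its unit direction. At most one of $|v_1|$, $|v_2|$, $|v_1+v_2|$ is less than $\frac13$: if $|v_1|,|v_2|<\frac13$ then $|v|<1$, and if $|v_1+v_2|$ and one coordinate are less than $\frac13$, then the other coordinate is less than $\frac23$ and $|v|^2<\frac19+\frac49<1$. Now parametrize the segment by arc length and go through the conditions in order.
\begin{itemize}
\item If $|v_1|\ge\frac13$, then $3x$ has slope $a$ with $1\le|a|\le3$, and Lemma~\ref{lem:step} gives a subsegment of length at least $\frac1{30}$ on which the first condition holds.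
\item If $|v_2|\ge\frac13$, then $90y$ has slope $a$ with $30\le|a|\le90$, so any segment of length at least $\frac1{30}$ has a subsegment of length at least $\frac1{900}$ on which the second condition holds.
\item If $|v_1+v_2|\ge\frac13$, then $2700(x+y)$ has slope of modulus at least $900$, so any segment of length at least $\frac1{900}$ has a point at which the third condition holds.
\end{itemize}
At most one step is unavailable. We skip it, keeping the current segment, and end at a point of $S$. The frequencies $3,90,2700$ were chosen so that the length left by one step is the length needed by the next.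

Two things are missing. First, we need all $\ell$ and holes at all scales. For this we repeat the pattern in infinitely many blocks of conditions, with more conditions and thinner strips in later blocks. Second, a line may cut the square in a chord much shorter than $1$, too short to cross the coarse strips. Such a chord lies close to a vertex of the square, and a vertex satisfies every condition exactly because the frequencies are integer vectors. So the coarse conditions hold on a short chord automatically, while the fine ones can be arranged as above. Only one condition, at the scale of the chord itself, is out of reach of both arguments. For this reason the general construction permits two violations per block.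

\section{The sets and their sumsets}\label{sec:constr}

\subsection*{Blocks and scales}
Split the positive integers into the blocks
\[
I_m=\{j:\ m^2\le j<(m+1)^2\},\qquad n_m=|I_m|=2m+1\qquad(m\ge1).
\]
For $j\in I_m$ write $m(j)=m$, and let $p_j=j-m^2+1\in\{1,\dots,n_m\}$ be the position of $j$ in its block. A \emph{system of scales} consists of reals $0<\varepsilon_m\le\frac1{5m}$, reals $C_m\ge1$ and positive integers $T_j$ such that the lengths
\[
\alpha_j=\frac{2C_{m(j)}}{T_j},\qquad \beta_j=\frac{\varepsilon_{m(j)}}{C_{m(j)}T_j}
\]
satisfy
\begin{equation}\label{eq:G}
\alpha_1\le1,\qquad \alpha_{j+1}\le\beta_j\quad(j\ge1).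
\end{equation}
Here $\varepsilon_m$ is the tolerance in block $m$, the number $C_m$ will bound the direction vectors, and $T_j$ is the $j$th frequency. As in the example, $\alpha_j$ is the length that step $j$ needs and $\beta_j$ is the length that it leaves. Given the $\varepsilon_m$ and $C_m$, condition \eqref{eq:G} is met by choosing $T_1,T_2,\dots$ recursively, each large enough. Since $\beta_j/\alpha_j=\varepsilon_{m(j)}/(2C_{m(j)}^2)\le\frac1{10}$, we have $\alpha_{j+1}\le\alpha_j/10$. So $\alpha_j$ decreases to $0$, and
\begin{equation}\label{eq:Gprime}
\alpha_{j'}\le\beta_j\qquad\text{whenever } j'>j .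
\end{equation}
This is the form needed when steps are skipped.

\subsection*{The sets}
Fix a system of scales, a dimension $d\ge2$ and a sequence $w=(w_j)_{j\ge1}$ in $\mathbb Z^d$. Put $\theta_j=T_jw_j\in\mathbb Z^d$. The index $j$ is \emph{bad} for $x\in\mathbb R^d$ if $\|\theta_j\cdot x\|>\varepsilon_{m(j)}$, and \emph{good} otherwise. Let
\[
K(w)=\{x\in[0,1]^d:\ \text{every block } I_m \text{ contains at most two indices that are bad for } x\}.
\]

\begin{lemma}\label{lem:compact}
The set $K(w)$ is compact and contains every vertex of $[0,1]^d$.
\end{lemma}

\begin{proof}
For three given indices, the set of $x$ for which all three are bad is open. The set $K(w)$ is the cube minus the union of these open sets over all triples contained in a block, so it is compact. If $c\in\{0,1\}^d$, then $\theta_j\cdot c\in\mathbb Z$ for all $j$, so no index is bad for $c$.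
\end{proof}

The next lemma iterates Lemma~\ref{lem:step}. It will be used twice: with $\tau=\frac12$ to find points outside $\ell K(w)$, and with $\tau=0$ to find points of $K(w)$ on a given line.

\begin{lemma}\label{lem:steer}
Let $y,v\in\mathbb R^d$ and $\tau\in\mathbb R$. Let $A$ be a nonempty set of positive integers, finite or infinite, such that
\[
\frac1{2C_{m(j)}}\le|w_j\cdot v|\le C_{m(j)}\qquad(j\in A),
\]
and let $J$ be a compact interval of length at least $\alpha_{\min A}$. Then there is $t\in J$ with $\|\theta_j\cdot(y+tv)-\tau\|\le\varepsilon_{m(j)}$ for all $j\in A$.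
\end{lemma}

\begin{proof}
For $j\in A$ the function $g_j(t)=\theta_j\cdot(y+tv)$ has slope $a_j=T_j\,w_j\cdot v$, and the hypothesis gives $1/|a_j|\le\alpha_j$ and $\varepsilon_{m(j)}/|a_j|\ge\beta_j$. Let $j_1<j_2<\cdots$ be the elements of $A$ and let $J_0=J$. Suppose that $J_{i-1}$ is a compact interval of length at least $\alpha_{j_i}$; this holds for $i=1$. Lemma~\ref{lem:step} gives a compact interval $J_i\subseteq J_{i-1}$ of length at least $\beta_{j_i}$ on which $\|g_{j_i}-\tau\|\le\varepsilon_{m(j_i)}$. By \eqref{eq:Gprime}, $\beta_{j_i}\ge\alpha_{j_{i+1}}$ if there is a next index, so the recursion continues. The nested compact intervals $J_i$ have a common point $t$.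
\end{proof}

\begin{proposition}\label{prop:sums}
If every $w_j$ has first coordinate $1$, then $\ell K(w)$ is nowhere dense for every $\ell\ge1$.
\end{proposition}

\begin{proof}
Since $\ell K(w)$ is compact, it suffices to find, in a given ball with center $y$ and radius $r>0$, a point outside $\ell K(w)$. Choose $m\ge\ell$ so large that $\alpha_{m^2}\le r/2$; recall that $m^2=\min I_m$.

Let $z=x_1+\dots+x_\ell$ with $x_i\in K(w)$. At most $2\ell$ indices of $I_m$ are bad for some $x_i$, and $2\ell\le2m<n_m$. So some $j\in I_m$ is good for all $x_i$, and for this $j$
\[
\|\theta_j\cdot z\|\le\ell\varepsilon_m\le\frac{\ell}{5m}\le\frac15 .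
\]

On the other hand, apply Lemma~\ref{lem:steer} with $v=e_1=(1,0,\dots,0)$, $A=I_m$, $J=[0,r/2]$ and $\tau=\frac12$. The hypothesis holds because $w_j\cdot e_1=1$ and $C_m\ge1$. We obtain a point $z'=y+te_1$ of the ball with $\|\theta_j\cdot z'-\frac12\|\le\varepsilon_m\le\frac15$, hence $\|\theta_j\cdot z'\|\ge\frac3{10}$, for all $j\in I_m$. So $z'\notin\ell K(w)$.
\end{proof}

This proof is the only place, apart from the dimension estimate, where the growth of $n_m$ and the decay of $\varepsilon_m$ matter.

\section{Meeting every line}\label{sec:lines}

Let $d=2$. The directions within a block must be spread out. We assume that for every $m$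
\begin{equation}\label{eq:W}
|w_j|\le C_m\quad(j\in I_m),\qquad \det(w_i,w_j)\ne0\quad(i,j\in I_m,\ i\ne j).
\end{equation}
The determinants are integers, so they have modulus at least $1$, and this turns ``not parallel'' into a bound on angles.

\begin{lemma}\label{lem:trans}
Assume \eqref{eq:W}. For every unit vector $v\in\mathbb R^2$ and every $m$, at most one $j\in I_m$ satisfies $|w_j\cdot v|<1/(2C_m)$.
\end{lemma}

\begin{proof}
Let $v^\perp$ be a unit vector orthogonal to $v$. If distinct $i,j\in I_m$ both satisfied the inequality, then computing the determinant in the orthonormal basis $v,v^\perp$ would give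
\[
1\le|\det(w_i,w_j)|=\bigl|(w_i\cdot v)(w_j\cdot v^\perp)-(w_i\cdot v^\perp)(w_j\cdot v)\bigr|<2\cdot\frac1{2C_m}\cdot C_m=1.\qedhere
\]
\end{proof}

For a line $L$ meeting the square, call the segment $L\cap[0,1]^2$ its \emph{chord}; it may be a single point.

\begin{lemma}\label{lem:chord}
If a chord has length $s<1$, then there is a vertex $c$ of the square with $|x-c|\le s$ for every point $x$ of the chord.
\end{lemma}

\begin{proof}
Let $s=0$. A line through an interior point of the square has a chord of positive length. A line through a point of a side other than its endpoints either contains that side or enters the interior. So the chord is a vertex.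

Let $0<s<1$. Each endpoint of the chord lies on a side. The endpoints are not on a common side, since then the chord would be that whole side, of length $1$. They are not on opposite sides, since these are at distance $1$. So they lie on two adjacent sides, which meet at a right angle at a vertex $c$. By the Pythagorean theorem both endpoints are within distance $s$ of $c$, and the disk $\{x:|x-c|\le s\}$ is convex.
\end{proof}

\begin{proposition}\label{prop:lines}
Let $d=2$ and assume \eqref{eq:W}. Then $K(w)$ meets every line that meets $[0,1]^2$.
\end{proposition}

\begin{proof}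
Let $L$ be such a line and let $s$ be the length of its chord. If $s=0$, the chord is a vertex by Lemma~\ref{lem:chord}, and it lies in $K(w)$ by Lemma~\ref{lem:compact}. Let $s>0$ and write the chord as $\{y+tv:0\le t\le s\}$ with $|v|=1$. Since $\alpha_j\to0$, there is a least index $j_0$ with $\alpha_{j_0}\le s$. It marks the scale of the chord, and we treat the indices on its two sides by different arguments.

\emph{Fine indices, $j\ge j_0$.} Let $Z=\{j:|w_j\cdot v|<1/(2C_{m(j)})\}$ be the set of indices whose strips are nearly parallel to $L$. By Lemma~\ref{lem:trans}, each block contains at most one element of $Z$. Hence $A=\{j\ge j_0:j\notin Z\}$ is infinite. For $j\in A$ we have $1/(2C_{m(j)})\le|w_j\cdot v|\le|w_j|\le C_{m(j)}$, and $s\ge\alpha_{j_0}\ge\alpha_{\min A}$. Lemma~\ref{lem:steer} with $J=[0,s]$ and $\tau=0$ gives a point $x^*$ of the chord for which every $j\in A$ is good.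

\emph{Coarse indices, $j\le j_0-2$.} We claim that such a $j$ is good for every point $x$ of the chord. If $s\ge1$, then $j_0=1$ because $\alpha_1\le1$, and there is no such $j$. If $s<1$, let $c$ be the vertex given by Lemma~\ref{lem:chord}. Since $j+1<j_0$, the choice of $j_0$ and \eqref{eq:G} give $s<\alpha_{j+1}\le\beta_j$. Therefore
\[
|\theta_j\cdot(x-c)|\le T_jC_{m(j)}\,s<T_jC_{m(j)}\,\beta_j=\varepsilon_{m(j)},
\]
and $\theta_j\cdot c\in\mathbb Z$ gives $\|\theta_j\cdot x\|<\varepsilon_{m(j)}$.

So every index that is bad for $x^*$ lies in $Z\cup\{j_0-1\}$, and each block contains at most two elements of this set. Hence $x^*\in K(w)\cap L$.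
\end{proof}

The inequality $\alpha_{j+1}\le\beta_j$ did two jobs in this proof. It let the recursion pass from one fine index to the next, and it ensured that a chord too short for step $j+1$ is short enough to stay in the strip of index $j$ through the nearby vertex.

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Take any system of scales with $C_m=2n_m$, and let $w_j=(1,p_j)$ and $K=K(w)$. For $j\in I_m$ we have $|w_j|=\sqrt{1+p_j^2}\le2p_j\le C_m$, and $\det(w_i,w_j)=p_j-p_i\ne0$ for distinct $i,j\in I_m$. So \eqref{eq:W} holds. The theorem follows from Lemma~\ref{lem:compact} and Propositions~\ref{prop:sums} and~\ref{prop:lines}.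
\end{proof}

\begin{remark}
In this construction the second permitted violation cannot be dropped. Let $j-1,j\in I_m$ and $p=p_j\ge2$. By \eqref{eq:G}, $T_j\ge2C_m^2T_{j-1}/\varepsilon_m\ge10\,T_{j-1}$. The numbers $\tau$ with $T_j\tau\in\frac12+\mathbb Z$ are $1/T_j$ apart, so one of them has $T_{j-1}\tau\in[0.45,0.55]$, and then $0<\tau<1$. The line $x_1+px_2=\tau$ has the chord from $(\tau,0)$ to $(0,\tau/p)$. On it $\|\theta_j\cdot x\|=\frac12$, while $\theta_{j-1}\cdot x=T_{j-1}(x_1+(p-1)x_2)$ stays between $T_{j-1}\tau(p-1)/p\ge0.225$ and $T_{j-1}\tau\le0.55$. Since $\varepsilon_m\le\frac15$, both $j-1$ and $j$ are bad for every point of this chord.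
\end{remark}

\section{Dimension of the sumsets}\label{sec:dim}

\subsection*{Definitions and the lower bound}
For a nonempty bounded set $E\subseteq\mathbb R^2$ and $\delta>0$, let $N(E,\delta)$ be the least number of closed axis-parallel squares of side $\delta$ that cover $E$. It does not decrease when $\delta$ decreases. The \emph{upper box dimension} of $E$ is
\[
\overline{\dim}_B E=\limsup_{\delta\to0}\frac{\log N(E,\delta)}{\log(1/\delta)} .
\]
For any $E\subseteq\mathbb R^2$ and $s\ge0$, the \emph{Hausdorff measure} $\mathcal H^s(E)$ is the limit as $\delta\to0$ of $\inf\sum_i(\operatorname{diam}U_i)^s$, where the infimum is over countable covers of $E$ by sets $U_i$ of diameter at most $\delta$. The \emph{Hausdorff dimension} is $\dim_HE=\inf\{s:\mathcal H^s(E)=0\}$; if $\mathcal H^s(E)>0$, then $\dim_HE\ge s$. We use three standard facts. Hausdorff dimension is monotone, and $\dim_H\bigcup_iE_i=\sup_i\dim_HE_i$ for countable unions. For bounded $E$ we have $\dim_HE\le\overline{\dim}_BE$, since $N(E,\delta)(\sqrt2\,\delta)^s\to0$ for $s>\overline{\dim}_BE$. And if $\overline{\dim}_BE<2$, then $E$ is Lebesgue-null, since $N(E,\delta)\delta^2\to0$.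

\begin{lemma}\label{lem:lower}
If $E\subseteq\mathbb R^2$ meets every vertical line that meets $[0,1]^2$, then $\mathcal H^1(E)\ge1$ and $\dim_HE\ge1$.
\end{lemma}

\begin{proof}
Let $\pi(x_1,x_2)=x_1$. Then $\pi(E)\supseteq[0,1]$. If sets $U_i$ cover $E$, then the sets $\pi(U_i)$ cover $[0,1]$ and lie in intervals of length at most $\operatorname{diam}U_i$, so $\sum_i\operatorname{diam}U_i\ge1$.
\end{proof}

\subsection*{Choice of scales}
For the upper bound we count grid squares. Suppose that $T_{j+1}=qT_j$ with $q$ an integer, so that a square of side $1/T_j$ splits into $q^2$ squares of side $1/T_{j+1}$. A one-dimensional set may meet about $q$ of them. The strips of index $j$ cross the large square a number of times bounded in terms of $n_m$, and each crossing has the width of about $\varepsilon_mq$ small squares. So a good index leaves about $q\cdot\varepsilon_mq$ small squares, up to a power of $n_m$. Condition \eqref{eq:G} forces $\varepsilon_mq$ to be at least of order $C_m^2$. We therefore take $\varepsilon_mq$ of about this size, a power of $m$, and make $q$ exponential in $m$ by taking $\varepsilon_m$ exponentially small. A bad index leaves all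 $q^2$ squares, but for fixed $\ell$ the bad indices form a vanishing proportion of $I_m$.

Accordingly, let $w_j=(1,p_j)$ and
\[
\varepsilon_m=8^{-m},\quad C_m=2n_m,\quad q_m=\frac{2C_{m+1}^2}{\varepsilon_m}=8^{m+1}n_{m+1}^2,\quad T_1=2C_1,\quad T_{j+1}=q_{m(j)}T_j .
\]
Then $\varepsilon_m\le\frac1{5m}$ because $8^m\ge8m$, and $\alpha_1=1$. For $j\in I_m$ we have $m(j+1)\in\{m,m+1\}$, so
\[
\alpha_{j+1}\le\frac{2C_{m+1}}{q_mT_j}=\frac{\varepsilon_m}{C_{m+1}T_j}\le\beta_j .
\]
This is a system of scales with $C_m=2n_m$, so $K=K(w)$ has the properties in Theorem~\ref{thm:plane}. Fix $\ell\ge1$ and put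
\[
G_\ell=\ell K-\ell K\subseteq[-\ell,\ell]^2,\qquad \eta_m=2\ell\varepsilon_m .
\]
A \emph{square of level $j$} is a closed square of the grid $T_j^{-1}\mathbb Z^2$ contained in $[-\ell,\ell]^2$. There are $(2\ell T_j)^2$ of them and they cover $[-\ell,\ell]^2$. For $j\in I_m$, each square of level $j$ is the union of $q_m^2$ squares of level $j+1$, its \emph{children}, arranged in $q_m$ rows, and each square of level $j+1$ is a child of exactly one square of level $j$.

\begin{lemma}\label{lem:children}
Let $j\in I_m$ and let $R$ be a square of level $j$. At most $q_mP_m$ children of $R$ contain a point $z$ with $\|\theta_j\cdot z\|\le\eta_m$, where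
\[
P_m=(n_m+2+4\ell)\,(32\ell n_{m+1}^2+n_m+2).
\]
\end{lemma}

\begin{proof}
Such a point satisfies $|T_j(z_1+p_jz_2)-k|\le\eta_m$ for some integer $k$. On $R$ the function $T_j(z_1+p_jz_2)$ ranges over an interval of length $1+p_j\le1+n_m$. So $k$ lies in an interval of length at most $1+n_m+2\eta_m$, which contains at most $n_m+2+2\eta_m\le n_m+2+4\ell$ integers.

Fix $k$ and one of the $q_m$ rows, and let $h=1/(q_mT_j)$ be the side of a child. In this row $z_2$ ranges over an interval of length $h$, and $z_1$ is within $\eta_m/T_j=\eta_mq_mh$ of $k/T_j-p_jz_2$. So $z_1$ lies in an interval of length at most $(2\eta_mq_m+n_m)h$. An interval $[ah,(a+\lambda)h]$ meets $[ih,(i+1)h]$ only for integers $i\in[a-1,a+\lambda]$, so for at most $\lambda+2$ values of $i$. Finally $\eta_mq_m=2\ell\cdot8n_{m+1}^2=16\ell n_{m+1}^2$. So each pair of an integer $k$ and a row contributes at most $32\ell n_{m+1}^2+n_m+2$ children.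
\end{proof}

\begin{proposition}\label{prop:upper}
$\overline{\dim}_BG_\ell\le1$.
\end{proposition}

\begin{proof}
A point $z\in G_\ell$ is a signed sum of $2\ell$ points of $K$. In each block at most $4\ell$ indices are bad for one of these points, and every other $j\in I_m$ satisfies $\|\theta_j\cdot z\|\le2\ell\varepsilon_m=\eta_m$. The exceptional indices depend on $z$, so we sort the points by their exceptional sets.

Fix $M\ge1$. For $B=(B_1,\dots,B_M)$ with $B_m\subseteq I_m$ and $|B_m|\le4\ell$, let
\[
E_B=\{z\in[-\ell,\ell]^2:\ \|\theta_j\cdot z\|\le\eta_m\ \text{ for all } m\le M \text{ and } j\in I_m\setminus B_m\}.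
\]
The sets $E_B$ cover $G_\ell$. A subset of $I_m$ with at most $4\ell$ elements can be written as a list of $4\ell$ entries, each an element of $I_m$ or a blank, so there are at most $\prod_{m\le M}(n_m+1)^{4\ell}$ choices of $B$.

Fix $B$, and let $N_j$ be the number of squares of level $j$ that meet $E_B$. Then $N_1\le(2\ell T_1)^2$. A square of level $j+1$ that meets $E_B$ is a child of a square of level $j$ that meets $E_B$. So for $j\in I_m$ with $m\le M$,
\[
N_{j+1}\le q_m^2N_j\quad\text{if } j\in B_m,\qquad N_{j+1}\le q_mP_mN_j\quad\text{if } j\notin B_m,
\]
the second bound by Lemma~\ref{lem:children}. Block $m$ thus multiplies the count by at most $q_m^{\,n_m+|B_m|}P_m^{\,n_m-|B_m|}\le q_m^{\,n_m+4\ell}P_m^{\,n_m}$. After the blocks $I_1,\dots,I_M$ we reach level $(M+1)^2$, where the side is $\delta_M=1/T_{(M+1)^2}=\bigl(T_1\prod_{m\le M}q_m^{n_m}\bigr)^{-1}$. Summing over $B$ and taking logarithms, we get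
\[
\log N(G_\ell,\delta_M)\le S_M+F_M,\qquad \log(1/\delta_M)\ge S_M,
\]
where $S_M=\sum_{m\le M}n_m\log q_m$ and
\[
F_M=2\log(2\ell T_1)+\sum_{m\le M}\bigl(4\ell\log(n_m+1)+4\ell\log q_m+n_m\log P_m\bigr).
\]

Now $\log q_m=(m+1)\log8+2\log(2m+3)$ lies between $m\log8$ and a constant times $m$. Hence $S_M\ge2\log8\sum_{m\le M}m^2\ge\frac{2\log 8}{3}M^3\ge M^3$, and $S_{M+1}-S_M=O(M^2)$. Since $P_m$ is a cubic polynomial in $m$, each summand of $F_M$ is $O_\ell(m\log(m+1))$, and $F_{M+1}=O_\ell(M^2\log(M+1))$. For $\delta_{M+1}\le\delta<\delta_M$,
\[
\frac{\log N(G_\ell,\delta)}{\log(1/\delta)}\le\frac{\log N(G_\ell,\delta_{M+1})}{\log(1/\delta_M)}\le\frac{S_{M+1}+F_{M+1}}{S_M}=1+O_\ell\Bigl(\frac{\log(M+1)}{M}\Bigr).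
\]
As $\delta\to0$ we have $M\to\infty$, and the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The last assertion is Lemma~\ref{lem:lower}. Let $K$ be the set chosen above. Each $G_\ell$ is compact, as a continuous image of $K^{2\ell}$. Since $0\in K$, we have $K\subseteq G_\ell$, so Lemma~\ref{lem:lower} and Proposition~\ref{prop:upper} give
\[
1\le\dim_HK\le\dim_HG_\ell\le\overline{\dim}_BG_\ell\le1 .
\]

Let $\Gamma$ be the group generated by $K$. Each element of $\Gamma$ is a sum of finitely many points of $K$ minus another such sum, and padding with $0\in K$ makes the two sums equally long. So $\Gamma=\bigcup_\ell G_\ell$ is $\sigma$-compact and has Hausdorff dimension $1$. Each $G_\ell$ is null and closed; a null set contains no disk, so $G_\ell$ is nowhere dense. Hence $\Gamma$ is null and meager.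

The vertices $(1,0)$ and $(0,1)$ lie in $K$, so $\mathbb Z^2\subseteq\Gamma$. A line $L$ meets $u+[0,1]^2$ for some $u\in\mathbb Z^2$. Then $L-u$ meets the square, hence meets $K$, and so $L$ meets $K+u\subseteq\Gamma$.
\end{proof}

\section{Cubes of higher dimension}\label{sec:higher}

\subsection*{The faces that $K$ must contain}
In the plane, a line can touch the square at a single vertex, so $K$ must contain the vertices. This is harmless, since their sums stay in $\mathbb Z^2$. A plane of larger codimension has more room: in $\mathbb R^3$ a line can touch the cube at a single point of an edge, anywhere on that edge. An \emph{$f$-dimensional face} of $[0,1]^d$ is obtained by fixing $d-f$ of the coordinates at values in $\{0,1\}$.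

\begin{lemma}\label{lem:faces}
Let $0\le k\le d-1$ and $f=d-k-1$. If $K\subseteq[0,1]^d$ meets every $k$-plane that meets $[0,1]^d$, then $K$ contains every $f$-dimensional face of the cube.
\end{lemma}

\begin{proof}
The reflections $x_i\mapsto1-x_i$ preserve the cube and map $k$-planes to $k$-planes. So we may assume that the face is $\{x\in[0,1]^d:x_i=0\text{ for all } i\in I\}$ with $|I|=d-f=k+1$. Let $x$ be a point of it, and let
\[
V=x+\Bigl\{y\in\mathbb R^d:\ y_i=0\ \text{ for } i\notin I,\ \ \sum_{i\in I}y_i=0\Bigr\}.
\]
This plane has dimension $|I|-1=k$. If $x+y\in V$ lies in the cube, then $y_i=x_i+y_i\ge0$ for $i\in I$, and these numbers sum to $0$, so $y=0$. Thus $V\cap[0,1]^d=\{x\}$, and $K$ can meet $V$ only at $x$.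
\end{proof}

\begin{proposition}\label{prop:no}
Let $k\le d-2$ and $f=d-k-1\ge1$. If $\ell\ge d/f$, then there is no $(\ell,k,d)$-set.
\end{proposition}

\begin{proof}
Let $K\subseteq[0,1]^d$ meet every $k$-plane that meets the cube. Since $\ell f\ge d$, we can partition $\{1,\dots,d\}$ into sets $J_1,\dots,J_\ell$, some possibly empty, of at most $f$ elements each. For $x\in[0,1]^d$ let $x^{(r)}$ agree with $x$ in the coordinates $i\in J_r$ and vanish in the others. At least $d-f$ coordinates of $x^{(r)}$ are $0$, so $x^{(r)}$ lies on an $f$-dimensional face, and $x^{(r)}\in K$ by Lemma~\ref{lem:faces}. Since $x=x^{(1)}+\dots+x^{(\ell)}$, we get $[0,1]^d\subseteq\ell K$.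
\end{proof}

\begin{remark}
For $\ell=2$ and $k\le d-2$ the condition $\ell<\frac d{d-k-1}$ reads $k>\frac d2-1$. For even $d$ this is the known condition $k\ge d/2$. For odd $d\ge3$ it does not exclude $k=\frac{d-1}2$, for which no $(2,k,d)$-set exists. So the bound in Theorem~\ref{thm:class} is not sharp for every pair $(k,d)$.
\end{remark}

\subsection*{Hyperplanes}
For $k=d-1$, Lemma~\ref{lem:faces} forces only the vertices. We reduce to the planar case by showing that a hyperplane meeting the cube contains a vertex or cuts some two-dimensional face along a line. Placing unrelated planar sets on the various faces would give no control over sums of points from different faces. We need a single sequence $w_j\in\mathbb Z^d$, with first coordinates $1$, such that \emph{every} pair of coordinates gives a planar sequence satisfying \eqref{eq:W}. Points on the moment curve have this property.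

\begin{proposition}\label{prop:hyper}
Let $d\ge2$. Take a system of scales with $C_m=2n_m^{d-1}$, and let $w_j=(1,p_j,p_j^2,\dots,p_j^{d-1})$. Then $K(w)$ is an $(\ell,d-1,d)$-set for every $\ell$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compact} and Proposition~\ref{prop:sums}, $K=K(w)$ is compact, contains the vertices, and has nowhere dense sumsets. Let $H=\{x:h(x)=0\}$, with $h$ affine and nonconstant, be a hyperplane that meets the cube. If $H$ contains a vertex, it meets $K$. So assume that $h$ is nonzero at every vertex.

If $h$ had the same sign at all vertices, it would have that sign on their convex hull, the cube, and $H$ would miss the cube. So $h$ takes both signs. Any two vertices are joined by a path of edges, changing one coordinate at a time, so some edge has endpoints at which $h$ has opposite signs. Since $d\ge2$, this edge lies in a two-dimensional face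
\[
F=\{\varphi(\xi):\xi\in[0,1]^2\},\qquad \varphi(\xi_1,\xi_2)=c+\xi_1e_a+\xi_2e_b,
\]
where $1\le a<b\le d$, the $e_i$ are the standard basis vectors, and $c\in\{0,1\}^d$ has $c_a=c_b=0$. The affine function $h\circ\varphi$ on $\mathbb R^2$ takes both signs on a side of $[0,1]^2$. So it is nonconstant and vanishes somewhere on that side, and $L=\{\xi:h(\varphi(\xi))=0\}$ is a line that meets $[0,1]^2$.

Let $w'_j=(p_j^{a-1},p_j^{b-1})\in\mathbb Z^2$. Since $\theta_j\cdot c\in\mathbb Z$,
\[
\|\theta_j\cdot\varphi(\xi)\|=\|T_j\,w'_j\cdot\xi\|\qquad(\xi\in\mathbb R^2,\ j\ge1).
\]
So $\varphi$ maps the planar set $K(w')$, formed with the same system of scales, onto $K\cap F$. The sequence $w'$ satisfies \eqref{eq:W}: for $j\in I_m$ we have $|w'_j|\le\sqrt2\,n_m^{d-1}\le C_m$, and for distinct $i,j\in I_m$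
\[
\det(w'_i,w'_j)=(p_ip_j)^{a-1}\bigl(p_j^{\,b-a}-p_i^{\,b-a}\bigr)\ne0,
\]
because $p_i\ne p_j$ are positive. By Proposition~\ref{prop:lines} there is $\xi\in K(w')\cap L$, and then $\varphi(\xi)\in K\cap H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Every pair $(k,d)$ falls into exactly one of four cases.
\begin{itemize}
\item $k=d$. The only $d$-plane is $\mathbb R^d$, and $K=\{0\}$ has $\ell K=\{0\}$, which is nowhere dense because $d\ge1$.
\item $k=d-1\ge1$. Proposition~\ref{prop:hyper} gives a set that works for every $\ell$.
\item $k=d-1=0$. The $0$-planes are points, so $K$ must be $[0,1]$, and $\ell K=[0,\ell]$ has interior.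
\item $k\le d-2$. By Proposition~\ref{prop:no}, an $(\ell,k,d)$-set can exist only for $\ell<\frac d{d-k-1}$, so no set works for all $\ell$.
\end{itemize}
The first two cases are exactly those with $k\ge1$ and $k\ge d-1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEKNP}
Rich\'ard Balka, M\'arton Elekes, Viktor Kiss, Don\'at Nagy, M\'ark Po\'or,
\emph{Compact sets with large projections and nowhere dense sumset},
arXiv:2006.15206 (2020).

\end{thebibliography}
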